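# Collinearity graphs of generalized quadrangles of order $(s,s^2)$ have no quantum symmetry

## 1. Two noncommuting projections on a 4-cycle

Take the 4-cycle with vertices $1,2,3,4$ in cyclic order. Its adjacency matrix $A$ is easy to describe: the vertex set splits into the two parts $\{1,3\}$ and $\{2,4\}$, and $A_{xy}=1$ exactly when $x$ and $y$ lie in different parts. A symmetry may swap $1\leftrightarrow3$ or not, and swap $2\leftrightarrow4$ or not, independently. Let us replace each of these two "yes or no" choices by a projection on a Hilbert space. Choose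
$$p=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad r=\tfrac12\begin{pmatrix}1&1\\1&1\end{pmatrix},$$
and form a $4\times4$ matrix $u$ whose entries are themselves $2\times 2$ matrices: on the rows and columns $\{1,3\}$ put $\begin{pmatrix}p&1-p\\1-p&p\end{pmatrix}$, on $\{2,4\}$ put $\begin{pmatrix}r&1-r\\1-r&r\end{pmatrix}$, and put $0$ elsewhere.

Every entry is a projection, and every row and every column sums to $1$. Does $u$ commute with $A$? We have $(uA)_{il}=\sum_m u_{im}A_{ml}$. Only $m$ in the part of $i$ contribute. If $l$ lies in the same part as $i$, then every such $A_{ml}$ is $0$; otherwise every such $A_{ml}$ is $1$ and we get the row sum $1$. So $uA=A$, and with column sums in place of row sums, $Au=A$. Hence $uA=Au$. If the entries of $u$ were the numbers $0$ and $1$, this would say that $u$ is the permutation matrix of a graph automorphism. Here the entries do not commute, since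
$$pr=\tfrac12\begin{pmatrix}1&1\\0&0\end{pmatrix}\ne\tfrac12\begin{pmatrix}1&0\\1&0\end{pmatrix}=rp .$$
So the 4-cycle has "symmetries" that no permutation accounts for. Which graphs have them and which do not?

The 4-cycle is the first member of a family. Regard its edges as lines with two points each. Each point is on two lines, and for a point $x$ off a line $\ell$ exactly one point of $\ell$ is joined to $x$. This is a generalized quadrangle with $s+1$ points per line and $s^2+1$ lines per point, for $s=1$. We shall prove that for every $s\ge2$ the phenomenon just seen is impossible.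

## 2. Quantum automorphism groups and the three relations between vertices

Throughout, $X$ is a finite simple graph with vertex set $V$ and adjacency matrix $A$. Write $[\,\cdot\,]$ for $1$ if the statement in brackets holds and $0$ otherwise, $I$ for an identity matrix, and $J$ for an all-one matrix ($J_n$ if it is $n\times n$).

**Definition (quantum automorphism group).** $\mathrm{Aut}^+(X)$, in the sense of Banica, is the compact matrix quantum group whose algebra $\mathcal O(\mathrm{Aut}^+(X))$ is the universal unital $*$-algebra (equivalently, after completion, the universal C$^*$-algebra) generated by elements $u_{ij}$, $i,j\in V$, with the relations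
$$u_{ij}=u_{ij}^*=u_{ij}^2,\qquad \sum_{k}u_{ik}=1=\sum_k u_{kj},\qquad uA=Au .$$
The graph $X$ has *no quantum symmetry* if $\mathcal O(\mathrm{Aut}^+(X))$ is commutative; equivalently, $\mathrm{Aut}^+(X)$ coincides with the classical group $\mathrm{Aut}(X)$.

In Section 1 we found matrices satisfying these relations for the 4-cycle, so there is a $*$-homomorphism from $\mathcal O(\mathrm{Aut}^+(C_4))$ to $M_2(\mathbb C)$ with noncommutative image. Hence $C_4$ has quantum symmetry.

We work in the universal C$^*$-algebra and regard $\mathcal O(\mathrm{Aut}^+(X))$ as the $*$-subalgebra generated by the $u_{ij}$. It suffices to show that the $u_{ij}$ commute there.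

**Projections summing to 1 are orthogonal.** If $p_j$ are projections with $\sum_jp_j=1$, then $p_i=p_i\big(\sum_jp_j\big)p_i=p_i+\sum_{j\ne i}p_ip_jp_i$. So $\sum_{j\ne i}(p_jp_i)^*(p_jp_i)=0$. A sum of positive elements of a C$^*$-algebra is $0$ only if each of them is, so $p_jp_i=0$ for $j\ne i$. Applied to rows and columns of $u$:
$$u_{ij}u_{il}=0\ (j\ne l),\qquad u_{ij}u_{kj}=0\ (i\ne k).\tag{1}$$

**Relations are preserved.** Two vertices are equal ($=$), adjacent ($\sim$), or distinct and nonadjacent ($\not\sim$). I stress that $x\not\sim y$ always includes $x\neq y$. Take the $(i,l)$ entry of $uA=Au$, multiply by $u_{ij}$ on the left and by $u_{kl}$ on the right. On the left side $u_{ij}\sum_m u_{im}A_{ml}u_{kl}=A_{jl}u_{ij}u_{kl}$, on the right side $\sum_m A_{im}u_{ij}u_{ml}u_{kl}=A_{ik}u_{ij}u_{kl}$, by (1). So $u_{ij}u_{kl}=0$ if $A_{jl}\ne A_{ik}$. Together with (1):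
$$u_{ij}u_{kl}=0\quad\text{unless the pairs }(i,k)\text{ and }(j,l)\text{ are in the same relation }(=,\ \sim,\ \not\sim).\tag{2}$$

## 3. Generalized quadrangles of order $(s,s^2)$ and the theorem

**Definition (generalized quadrangle).** A finite generalized quadrangle of order $(s,t)$ consists of finitely many points and lines such that each line has $s+1$ points, each point is on $t+1$ lines, two distinct points are on at most one common line, and for every point $p$ and every line $\ell\not\ni p$ there is exactly one point of $\ell$ collinear with $p$. We call this point $\mathrm{proj}_\ell(p)$. The *collinearity graph* has the points as vertices, distinct collinear points being adjacent.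

**Example ($s=1$).** Order $(1,1)$ means two points on each line and two lines on each point. Counting below gives $4$ points, and a 2-regular graph on $4$ vertices is the 4-cycle.

**Example (27 points, order $(2,4)$).** Take points $a_1,\dots,a_6$, $b_1,\dots,b_6$ and $c_{ij}=c_{ji}$ for $1\le i<j\le6$. The lines are the $30$ sets $\{a_i,b_j,c_{ij}\}$, $i\neq j$, and the $15$ sets $\{c_{ij},c_{kl},c_{mn}\}$ with $\{i,j,k,l,m,n\}=\{1,\dots,6\}$. Each line has $3$ points. Each $a_i$ and each $b_i$ is on $5$ lines. The point $c_{ij}$ is on $\{a_i,b_j,c_{ij}\}$, $\{a_j,b_i,c_{ij}\}$ and three lines of the second type, again $5$. Two points are on at most one common line. The collinear pairs are: $a_i,b_j$ with $i\neq j$; $a_i,c_{kl}$ and $b_i,c_{kl}$ with $i\in\{k,l\}$; $c_{ij},c_{kl}$ with disjoint index pairs.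

Check the last axiom.

- The point $a_i$ and a line $\{a_k,b_l,c_{kl}\}$ with $k\ne i$: if $l\ne i$, only $b_l$ is collinear with $a_i$; if $l=i$, only $c_{kl}$ is.
- The point $a_i$ and a line of three $c$'s: exactly one of the three index pairs contains $i$. The points $b_i$ behave in the same way.
- The point $c_{ij}$ and a line $\{a_k,b_l,c_{kl}\}$ with $\{k,l\}\ne\{i,j\}$: if the pairs meet in one element, exactly one of $a_k,b_l$ is collinear with $c_{ij}$ and $c_{kl}$ is not; if they are disjoint, only $c_{kl}$ is.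
- The point $c_{ij}$ and a line of three $c$'s not containing it: $i$ and $j$ lie in two different index pairs, and only the third pair is disjoint from $\{i,j\}$.

**Example (the polar graphs).** For a prime power $q$, let $\mathrm O^-(6,q)$ be the graph whose vertices are the singular points of a nondegenerate quadratic form of elliptic type on $\mathbb F_q^6$, two distinct vertices being adjacent when they are orthogonal, that is, when the line joining them is totally singular. The singular points and totally singular lines of this elliptic quadric $Q^-(5,q)$ form a generalized quadrangle of order $(q,q^2)$ (Payne–Thas, *Finite Generalized Quadrangles*, 3.1.1–3.1.2), and $\mathrm O^-(6,q)$ is its collinearity graph.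

Simon Schmidt and Makoto Yamashita ("Quantum symmetry of $3$-transitive graphs", arXiv:2508.02562 (2025)) conjecture that the graphs $\mathrm O^-(6,q)$ with $q>3$ do not have quantum symmetry; for $q=2,3$ this is known. The conjecture is true, and the proof uses only the quadrangle, with no transitivity.

**Theorem 1.** Let $X$ be the collinearity graph of a finite generalized quadrangle of order $(s,s^2)$, $s\ge2$. Then $X$ has no quantum symmetry, i.e. $\mathrm{Aut}^+(X)=\mathrm{Aut}(X)$. The bound $s\ge2$ is sharp: for $s=1$ the graph is the 4-cycle, which has quantum symmetry. So the collinearity graph of a generalized quadrangle of order $(s,s^2)$ has quantum symmetry if and only if $s=1$.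

**Corollary 2.** For every prime power $q$, in particular for all $q>3$, the graph $\mathrm O^-(6,q)$ has no quantum symmetry.

Sharpness was checked in Section 1, and Corollary 2 is the case $s=q$. The rest of the lecture proves the first sentence of Theorem 1. From now on $X$ is as in that sentence, and
$$N(x)=\{y: y\sim x\},\qquad M(x)=\{y:y\not\sim x\}.$$

## 4. Counting in the quadrangle

**Lemma 3.** Three pairwise collinear points lie on a line. If $a\sim c$, then $N(a)\cap N(c)=ac\setminus\{a,c\}$. The set $N(x)$ is the disjoint union of the $s^2+1$ cliques $\ell\setminus\{x\}$, $\ell\ni x$, with no edges between different cliques.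

*Proof.* If $a,b,c$ were pairwise collinear and not on a line, then $a\notin bc$ would be collinear with the two points $b,c$ of $bc$, against the axiom. The other claims follow. $\square$

**Lemma 4.** The number of points is $v=(s+1)(s^3+1)$; $|N(x)|=s(s^2+1)$; $|M(x)|=s^4$. If $a\not\sim c$, then $|N(a)\cap N(c)|=s^2+1$, these points are pairwise noncollinear, and $|M(a)\cap M(c)|=s(s-1)(s^2+1)$.

*Proof.* Fix a line $\ell$. Each point off $\ell$ is collinear with exactly one point of $\ell$, and each point of $\ell$ is on $s^2$ further lines with $s$ further points each. So $v=(s+1)+(s+1)s^3$. The size of $N(x)$ is clear from Lemma 3, and $|M(x)|=v-1-s^3-s=s^4$. If $a\not\sim c$, each of the $s^2+1$ lines through $a$ contains exactly one point collinear with $c$, and it is not $a$. So there are $s^2+1$ common neighbors, one on each line through $a$. Two collinear ones would lie with $a$ on one line by Lemma 3, which is excluded. Finally $|M(a)\cap M(c)|=v-2-2s(s^2+1)+(s^2+1)=s^4-s^3+s^2-s=s(s-1)(s^2+1)$. $\square$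

For $s=2$ the numbers are $v=27$, $|N(x)|=10$, $|M(x)|=16$, and $5$ and $10$ for a noncollinear pair.

The next lemma is where the order $(s,s^2)$ is special.

**Lemma 5.** Three pairwise noncollinear points have exactly $s+1$ common neighbors.

*Proof.* Fix $a\not\sim c$ and put $O=N(a)\cap N(c)$, $Y=M(a)\cap M(c)$, $n_y=|N(y)\cap O|$ for $y\in Y$. We compute the first two moments of $n_y$ and find variance $0$.

Let $z\in O$. The lines $za$ and $zc$ differ. A point $u\neq z$ on another line through $z$ is not $a$ and is not collinear with $a$ (otherwise $u\in za$ by Lemma 3), and the same holds for $c$; so $u\in Y$. Neighbors of $z$ on $za$ or $zc$ are not in $Y$. Hence $z$ has $(s^2-1)s$ neighbors in $Y$, and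
$$\sum_{y}n_y=(s^2+1)(s^2-1)s=(s+1)|Y| .$$
Let $z\ne z'$ in $O$. They are noncollinear, so they have $s^2+1$ common neighbors, two of which are $a,c$. Another one, $u$, is not collinear with $a$, since otherwise $u$ would lie on both lines $az$ and $az'$, so $u=a$; likewise for $c$. So $u\in Y$, and
$$\sum_y n_y(n_y-1)=(s^2+1)s^2(s^2-1)=s(s+1)|Y| .$$
Therefore $\sum_y(n_y-(s+1))^2=|Y|\big[s(s+1)+(s+1)-2(s+1)^2+(s+1)^2\big]=0$. $\square$

In the 27-point example, $a_1,a_2,a_3$ are pairwise noncollinear. Their common neighbors are $b_4,b_5,b_6$ (no $c_{kl}$ has an index pair containing $1,2,3$), so there are $3=s+1$ of them.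

## 5. Triple products, and why lines with four points resist

**Lemma 6.** If $u_{ij}u_{kl}u_{im}=0$ for all $i,k,l$ and all $j\ne m$, then all $u_{ij}$ commute.

*Proof.* $u_{ij}u_{kl}=\sum_m u_{ij}u_{kl}u_{im}=u_{ij}u_{kl}u_{ij}$ is self-adjoint, so $u_{ij}u_{kl}=(u_{ij}u_{kl})^*=u_{kl}u_{ij}$. $\square$

The natural first attack is to prove these equalities directly. Fix $i,k$ in relation $\alpha$, and $j\ne m$. By (2), $u_{ij}u_{kl}u_{im}$ can be nonzero only if $l$ is in relation $\alpha$ to both $j$ and $m$. Summing over all $l$ and using $\sum_lu_{kl}=1$ gives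
$$\sum_{l\,:\ \alpha(j,l),\ \alpha(l,m)}u_{ij}u_{kl}u_{im}=u_{ij}u_{im}=0 .\tag{3}$$
If the sum has one term, we are done for this pair. This is the case for the triangle, and for a line with three points: if $s=2$, $k\sim i$ and $j\sim m$, the only $l$ is the third point of the line $jm$.

If $s\ge3$, $k\sim i$ and $j\sim m$, then (3) is one equation for the sum of $s-1\ge2$ terms, with $l$ running over $jm\setminus\{j,m\}$. No argument that uses only that these points are mutually adjacent can go further, because the complete graph $K_4$ has quantum symmetry. Indeed, with the $p,r$ of Section 1, put the two $2\times 2$ blocks of Section 1 on $\{1,2\}$ and $\{3,4\}$ and $0$ elsewhere. This commutes with $J-I$ because rows and columns sum to $1$. Here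
$$u_{11}u_{33}u_{12}=p\,r\,(1-p)=\tfrac12\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad u_{11}u_{34}u_{12}=p(1-r)(1-p)=-\tfrac12\begin{pmatrix}0&1\\0&0\end{pmatrix}.$$
The sum is $0$, as (3) demands, but neither term is. So the points on one line cannot be treated in isolation: we must transport information between different lines, and between neighbors and non-neighbors. For this we replace words in the $u_{ij}$ by functions of four points.

## 6. Invariant functions of four points

Let $\mathcal A$ be the linear space of all $f:V^4\to\mathbb C$ such that for all $i_1,\dots,i_4\in V$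
$$\sum_{x_1,\dots,x_4}u_{i_1x_1}u_{i_2x_2}u_{i_3x_3}u_{i_4x_4}\,f(x_1,x_2,x_3,x_4)=f(i_1,i_2,i_3,i_4)\,1 .\tag{4}$$
For orientation: at a classical automorphism $g$, where $u_{ij}$ takes the value $[g(j)=i]$, (4) says $f(g^{-1}i_1,\dots,g^{-1}i_4)=f(i_1,\dots,i_4)$.

We write $f$ as a family of matrices $F=(F_{ac})_{a,c\in V}$ with
$$F_{ac}(x,y)=f(a,x,c,y),$$
an element of the algebra $\mathcal M=\bigoplus_{(a,c)\in V^2}M_V(\mathbb C)$, with product and $*$ taken in each block. Slots $1$ and $3$ name the block, slots $2$ and $4$ the matrix entry.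

**Step 1: the form of (4) that shows products.** Claim: $f\in\mathcal A$ if and only if for all $i_1,j_1,i_3,j_3$ the matrix $U=(u_{i_1j_1}u_{ik}u_{i_3j_3})_{i,k}$ satisfies
$$U\,F_{j_1j_3}=F_{i_1i_3}\,U .\tag{5}$$
Suppose (4). Multiply it on the left by $u_{i_1j_1}$, which by (1) selects $x_1=j_1$, then on the right by $u_{i_4y}$, which selects $x_4=y$, and sum over $i_4$, using $\sum_{i_4}u_{i_4y}=1$ on the left side:
$$u_{i_1j_1}\sum_{x_2,x_3}u_{i_2x_2}u_{i_3x_3}f(j_1,x_2,x_3,y)=\sum_{i_4}f(i_1,i_2,i_3,i_4)\,u_{i_1j_1}u_{i_4y}.$$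
Multiplying on the right by $u_{i_3j_3}$ selects $x_3=j_3$ and gives the $(i_2,y)$ entry of (5).

Conversely, suppose (5). Sum its $(i_2,y)$ entry over $j_3$. The result is the last display. Multiply on the right by $u_{ky}$ and sum over $y$; since $\sum_yu_{i_4y}u_{ky}=\delta_{i_4k}$ by (1), the right side becomes $f(i_1,i_2,i_3,k)u_{i_1j_1}$, and the left side is $\sum_{x_2,x_3,y}u_{i_1j_1}u_{i_2x_2}u_{i_3x_3}u_{ky}f(j_1,x_2,x_3,y)$. Summing over $j_1$ gives (4).

Consequently $\mathcal A$ is closed under the product of $\mathcal M$: if $F,G\in\mathcal A$, then $UF_{j_1j_3}G_{j_1j_3}=F_{i_1i_3}UG_{j_1j_3}=F_{i_1i_3}G_{i_1i_3}U$.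

**Step 2: rotation.** This step lets us exchange block indices and entry indices. Put $f^\rho(x_1,x_2,x_3,x_4)=f(x_2,x_3,x_4,x_1)$. Claim: $f\in\mathcal A$ implies $f^\rho\in\mathcal A$. For fixed $i_2,i_3,i_4$ let $Z(j)=\sum_{x_2,x_3,x_4}u_{i_2x_2}u_{i_3x_3}u_{i_4x_4}f(j,x_2,x_3,x_4)$. Multiplying (4) on the left by $u_{i_1j}$ gives $u_{i_1j}Z(j)=f(i_1,\dots,i_4)u_{i_1j}$. Sum over $i_1$: $Z(j)=\sum_{i'}f(i',i_2,i_3,i_4)u_{i'j}$. Hence $\sum_jZ(j)u_{i_1j}=f(i_1,i_2,i_3,i_4)$, that is,
$$\sum_{x_1,\dots,x_4}u_{i_2x_2}u_{i_3x_3}u_{i_4x_4}u_{i_1x_1}f(x_1,x_2,x_3,x_4)=f(i_1,i_2,i_3,i_4).$$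
This says that $g(y_1,y_2,y_3,y_4)=f(y_4,y_1,y_2,y_3)$ lies in $\mathcal A$. Since $g^\rho=f$ and $\rho$ has order $4$, applying $f\mapsto g$ three times gives $f^\rho$.

**Step 3: adjoints.** Taking adjoints in (4) shows that $h(x_1,x_2,x_3,x_4)=\overline{f(x_4,x_3,x_2,x_1)}$ is in $\mathcal A$. Then $h^\rho(x_1,x_2,x_3,x_4)=\overline{f(x_1,x_4,x_3,x_2)}$ is in $\mathcal A$, and this is the function of $F^*$. So $\mathcal A$ is closed under $*$.

**Step 4: a supply of elements.** Let $\alpha,\beta$ denote relations among $=,\sim,\not\sim$.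

- The unit $I$ (identity in every block, $f=\delta_{x_2x_4}$) satisfies (5). So does the family with $A$ in every block ($f=A_{x_2x_4}$), because $u_{i_1j_1}(uA)_{iy}u_{i_3j_3}=u_{i_1j_1}(Au)_{iy}u_{i_3j_3}$.
- The function $f=[\alpha(x_1,x_3)]$, with blocks $[\alpha(a,c)]J$: summing over $x_2,x_4$ in (4) leaves $\sum_{x_1,x_3} u_{i_1x_1}u_{i_3x_3}[\alpha(x_1,x_3)]$, which by (2) equals $[\alpha(i_1,i_3)]\sum_{x_1,x_3} u_{i_1x_1}u_{i_3x_3}=[\alpha(i_1,i_3)]$. So $[\alpha(a,c)]J\in\mathcal A$. Summing over $\alpha$, the constant function $1$ is in $\mathcal A$.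
- If $f\in\mathcal A$, then $[\alpha(x_n,x_{n+1})]f\in\mathcal A$ for cyclically consecutive slots. For $(1,2),(2,3),(3,4)$ this follows from (2), because $u_{i_nx_n}u_{i_{n+1}x_{n+1}}$ stand next to each other in (4), so $[\alpha(x_n,x_{n+1})]$ may be replaced by $[\alpha(i_n,i_{n+1})]$ and taken out of the sum. For $(4,1)$ use rotation.
- Hence the diagonal projections $\Delta_{\alpha\beta}$, with function $\delta_{x_2x_4}[\alpha(x_1,x_2)][\beta(x_2,x_3)]$, are in $\mathcal A$. In block $(a,c)$, $\Delta_{\alpha\beta}$ projects onto the functions supported on the $x$ with $\alpha(a,x)$ and $\beta(x,c)$. We have $\sum_{\alpha,\beta}\Delta_{\alpha\beta}=I$. Write $\Delta_N=\Delta_{\sim\sim}$, which projects onto $\mathbb C^{N(a)\cap N(c)}$, and $\Delta_M=\Delta_{\not\sim\not\sim}$, which projects onto $\mathbb C^{M(a)\cap M(c)}$.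

So $\mathcal A$ is a unital $*$-subalgebra of $\mathcal M$, invariant under $\rho$. Note what is *not* on the list: the slots $1$ and $3$ are not consecutive, so we may not multiply an arbitrary $f\in\mathcal A$ by $[x_1=x_3]$. The family $[a=c]J$ is in $\mathcal A$, but $[a=c]I$ is another matter.

**Step 5: the criterion.** Let $\sigma(x_1,x_2,x_3,x_4)=\delta_{x_1x_3}\delta_{x_2x_4}$, i.e. $\sigma_{ac}=[a=c]I$.

**Lemma 7.** If $\sigma\in\mathcal A$, then $X$ has no quantum symmetry.

*Proof.* Apply (5) to $\sigma$ with $i_1=i_3=i$ and $j_1\ne j_3$. The left side is $0$, so the right side $U$ is $0$: $u_{ij_1}u_{kl}u_{ij_3}=0$ for all $k,l$. Now use Lemma 6. $\square$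

The condition is also necessary: if the $u_{ij}$ commute, the left side of (4) for $\sigma$ is $\big(\sum_xu_{i_1x}u_{i_3x}\big)\big(\sum_yu_{i_2y}u_{i_4y}\big)=\delta_{i_1i_3}\delta_{i_2i_4}$. So nothing has been lost in passing to $\mathcal A$.

## 7. The projection of $\sigma$ onto $\mathcal A$

One would like to write $\sigma$ as an expression in the elements of Step 4. Instead of constructing $\sigma$, we take the element of $\mathcal A$ closest to it and show that the distance is $0$. This element inherits so many symmetries that its entries can be computed.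

Use the inner product $\langle F,G\rangle=\mathrm{Tr}(F^*G)=\sum\bar fg$ on $\mathcal M$, where $\mathrm{Tr}$ is the sum of the traces of the blocks. Let $E:\mathcal M\to\mathcal A$ be the orthogonal projection, and put
$$e:=E(\sigma)\in\mathcal A .$$

*$E$ is an $\mathcal A$-bimodule map and commutes with $*$.* Let $F,G\in\mathcal A$ and $H\in\mathcal M$. Then $\langle G,FH\rangle=\langle F^*G,H\rangle=\langle F^*G,E(H)\rangle=\langle G,FE(H)\rangle$, so $E(FH)=FE(H)$. Likewise $\langle G,HF\rangle=\langle GF^*,H\rangle=\langle GF^*,E(H)\rangle=\langle G,E(H)F\rangle$, so $E(HF)=E(H)F$. Also $\langle G,H^*\rangle=\overline{\langle G^*,H\rangle}=\overline{\langle G^*,E(H)\rangle}=\langle G,E(H)^*\rangle$, so $E(H^*)=E(H)^*$. Taking $G=I$ we also see $\mathrm{Tr}\,E(H)=\mathrm{Tr}\,H$.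

Note that $\sigma$ is a central projection of $\mathcal M$: it is the identity in blocks $(a,a)$ and $0$ in all others. The properties of $e$ are the following.

- *Self-adjoint and commuting with $\mathcal A$.* $e^*=e$, and $Fe=E(F\sigma)=E(\sigma F)=eF$ for $F\in\mathcal A$.
- *Positive semidefinite.* Suppose $e$ had an eigenvalue $\lambda<0$ with spectral projection $P\neq0$. As a polynomial in $e$, $P$ lies in $\mathcal A$. Then $0>\lambda\mathrm{Tr}(P)=\mathrm{Tr}(eP)=\mathrm{Tr}\,E(\sigma P)=\mathrm{Tr}(\sigma P)=\mathrm{Tr}(\sigma P\sigma)\ge0$, a contradiction.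
- *Rotation invariant.* $e(x_1,x_2,x_3,x_4)=e(x_2,x_3,x_4,x_1)$, since $\rho$ is a unitary of $\ell^2(V^4)$ that maps $\mathcal A$ onto $\mathcal A$, so it commutes with $E$, and it fixes $\sigma$.
- *Testing on diagonal blocks.* For $F\in\mathcal A$ we have $eF=E(\sigma F)$. Hence
$$F\in\mathcal A,\ F_{aa}=0\text{ for all }a\quad\Longrightarrow\quad eF=Fe=0,\tag{6}$$
$$F\in\mathcal A,\ F_{ac}=0\text{ for all }a\ne c\quad\Longrightarrow\quad eF=F.\tag{7}$$

The plan is now visible. An identity that we check only in blocks $(a,a)$ holds in *all* blocks after multiplication by $e$, by (6). Rotation then carries information about blocks $(a,c)$ back into blocks $(a,a)$. The aim is $e=\sigma$.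

**Shape of $e$.** If $\alpha\ne\beta$, then $\Delta_{\alpha\beta}$ vanishes in blocks $(a,a)$, so $e\Delta_{\alpha\beta}=0$ by (6). And $e$ commutes with the $\Delta_{\alpha\alpha}$. So for $a\ne c$
$$e_{ac}=e^N_{ac}\oplus e^M_{ac}\quad\text{on }(N(a)\cap N(c))\sqcup(M(a)\cap M(c)),\ \text{and zero elsewhere,}$$
while $e_{aa}=e_{aa}(a,a)\oplus T_a\oplus\tau_a$ on $\{a\}\sqcup N(a)\sqcup M(a)$. The element $\Delta_{==}$, with function $[x_1=x_2=x_3=x_4]$, vanishes for $a\ne c$, so (7) gives $e_{aa}(a,a)=1$.

**Row sums.** The elements $[a=c]\Delta_NJ$ and $[a=c]\Delta_MJ$ are products of elements of $\mathcal A$, and (7) applies. The elements $[a\ne c]\Delta_NJ$ and $[a\ne c]\Delta_MJ$ are in $\mathcal A$ too, and (6) applies. Reading off one column of each block: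
$$T_a\mathbf 1=\mathbf 1,\qquad\tau_a\mathbf1=\mathbf1,\qquad e^N_{ac}\mathbf1=0,\qquad e^M_{ac}\mathbf1=0\quad(a\ne c).\tag{8}$$
Since all these matrices are self-adjoint, the column sums are the same.

## 8. Entries on common neighbors

**Step 6: blocks $a\not\sim c$ vanish on common neighbors.** Let $F=\Delta_N(I+A)\Delta_N\in\mathcal A$. By Lemmas 3 and 4, on $N(a)\cap N(c)$,
$$F_{ac}=\bigoplus_{\ell\ni a}J_s\ (a=c),\qquad F_{ac}=J_{s-1}\ (a\sim c),\qquad F_{ac}=I\ (a\not\sim c).$$
So $F^2-sF$ is $0$ for $a=c$, is $-J_{s-1}$ for $a\sim c$, and is $(1-s)I$ for $a\not\sim c$. As $s\ge2$ we may form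
$$\Phi:=\tfrac1{1-s}\big(F^2-sF+[a\sim c]\,\Delta_NJ\Delta_N\big)\in\mathcal A,\qquad \Phi_{ac}=[a\not\sim c]\,I_{N(a)\cap N(c)} .$$
Since $\Phi_{aa}=0$, (6) gives $e\Phi=0$, i.e.
$$e^N_{ac}=0\quad\text{if }a\not\sim c.\tag{9}$$
For the 4-cycle, $s=1$ and $F=\Delta_N$, so $F^2-F=0$ and this construction yields nothing.

In terms of Section 5: (5) for $\Phi$ with $i_1=i_3=i$ says that $u_{ij}u_{kl}u_{im}=0$ whenever $j\not\sim m$ and $l\in N(j)\cap N(m)$. The elements above do not settle $j\sim m$ in this way. Cut off the blocks $a\not\sim c$ with $\Delta_N-\Phi$ and write the remaining elements as pairs (block $a=c$, block $a\sim c$). What we have is spanned by $(I,I)$, $(\bigoplus J_s,0)$, $(J,0)$, $(0,J_{s-1})$. This span is closed under products. For $s\ge3$ it does not contain $(I,0)$: the second component forces the coefficient of $(I,I)$ to be $0$, since $I$ and $J_{s-1}$ are linearly independent, and then the first component has equal diagonal and off-diagonal entries within a line. So $e$ has real work to do in the blocks $a\sim c$.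

**Step 7: notation for blocks $a\sim c$, and the matrices $T_x$.** For $a\sim c$ put
$$L_{ac}:=e^N_{ac},$$
a positive semidefinite matrix on the $s-1$ points of $ac\setminus\{a,c\}$ with zero row and column sums, by (8). Now let $z\ne z'$ in $N(x)$. By rotation
$$T_x(z,z')=e(x,z,x,z')=e(z,x,z',x)=e^N_{zz'}(x,x).$$
If $z\not\sim z'$ this is $0$ by (9). If $z\sim z'$, then $x,z,z'$ are on a line, and
$$T_x(z,z')=L_{zz'}(x,x).\tag{10}$$
So $T_x$ is block diagonal with respect to the lines through $x$, and by (8) each block, on $\ell\setminus\{x\}$, has row sums $1$.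

## 9. Entries on common non-neighbors

**Step 8: two test elements.** We want elements of $\mathcal A$ whose diagonal blocks are simple on $M(a)$. Let $w(x_1,\dots,x_4)$ be the number of common neighbors of $x_1,\dots,x_4$. Put $B=\Delta_MA\Delta_N\in\mathcal A$, which in block $(a,c)$ is the adjacency matrix between $M(a)\cap M(c)$ and $N(a)\cap N(c)$. Then $W=BB^*\in\mathcal A$ has entries $W_{ac}(y,y')=w(a,c,y,y')$ for $y,y'\in M(a)\cap M(c)$, and $0$ otherwise. As a function,
$$W=w\cdot\prod_{n}[x_n\not\sim x_{n+1}]\qquad(\text{cyclic product}).$$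
The element $\psi=B\Phi B^*\in\mathcal A$ is the function $[x_1\not\sim x_3]\,w\prod_n[x_n\not\sim x_{n+1}]$. Since $w$ and the cyclic product are invariant under rotation, $\psi^\rho=[x_2\not\sim x_4]\,w\prod_n[x_n\not\sim x_{n+1}]\in\mathcal A$. So $G:=W-\psi^\rho\in\mathcal A$, and
$$G_{ac}(y,y')=w(a,c,y,y')\,[\,y=y'\text{ or }y\sim y'\,],\qquad y,y'\in M(a)\cap M(c).$$

**Step 9: blocks $a=c$ give equations for $e$.** Let $y,y'\in M(a)$. If $y=y'$, then $w(a,a,y,y)=s^2+1$. If $y\sim y'$, the common neighbors of $a,y,y'$ are the points of $yy'$ collinear with $a$, and there is exactly one, different from $y,y'$; so $w=1$. If $y\not\sim y'$, then $w=s+1$ by Lemma 5. So on $M(a)$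
$$W_{aa}=(s^2-s)I-sA+(s+1)J,\qquad G_{aa}=(s^2+1)I+A .$$
Hence $W-(s^2-s)\Delta_M+s\Delta_MA\Delta_M-(s+1)[a=c]\Delta_MJ\Delta_M$ and $G-(s^2+1)\Delta_M-\Delta_MA\Delta_M$ are elements of $\mathcal A$ that vanish in blocks $(a,a)$. By (6), for $a\ne c$ and with $A$ now the induced adjacency matrix on $M(a)\cap M(c)$,
$$We^M_{ac}=\big((s^2-s)I-sA\big)e^M_{ac},\qquad Ge^M_{ac}=\big((s^2+1)I+A\big)e^M_{ac}.\tag{11}$$

**Step 10: blocks $a\sim c$ reduce to $L_{ac}$.** Let $\ell=ac$. A point $y\in M(a)\cap M(c)$ is not on $\ell$; put $\pi(y)=\mathrm{proj}_\ell(y)\in\ell\setminus\{a,c\}$. The fiber $\pi^{-1}(z)$ consists of all points $\ne z$ on the $s^2$ lines $\ne\ell$ through $z$, since each such point has $z$ as its only collinear point on $\ell$. So each fiber has $s^3$ points. A common neighbor of $a,c$ is a point of $\ell\setminus\{a,c\}$, hence $w(a,c,y,y')=[\pi(y)=\pi(y')]$, and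
$$W=\bigoplus_{z}J_{s^3}.$$
If $y\sim y'$ are in the fiber of $z$, then $y,y',z$ are on one line. So $G$ is, inside each fiber, a direct sum of blocks $J_s$, one for each line $\neq\ell$ through $z$.

Eliminating $A$ from (11) gives $(G+\frac1sW)e^M_{ac}=\big((s^2+1)+(s-1)\big)e^M_{ac}=(s^2+s)e^M_{ac}$. On functions constant on fibers, $G=s$ and $\frac1sW=s^2$, so $G+\frac1sW=s^2+s$. On functions with zero sum on each fiber, $W=0$ and $G\le s<s^2+s$. These two subspaces are invariant and orthogonal complements of each other. So the columns of $e^M_{ac}$ are constant on fibers. By self-adjointness so are the rows, and $e^M_{ac}(y,y')=K(\pi(y),\pi(y'))$ for some matrix $K$ on $\ell\setminus\{a,c\}$.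

To find $K$, use that $e$ commutes with $B$: $e^M_{ac}B=Be^N_{ac}$ in block $(a,c)$, where $B(y,z)=[z=\pi(y)]$. The $(y,z)$ entry of the left side is $s^3K(\pi(y),z)$, that of the right side is $L_{ac}(\pi(y),z)$. Hence
$$a\sim c:\qquad e^M_{ac}(y,y')=s^{-3}L_{ac}(\pi(y),\pi(y')).\tag{12}$$

**Step 11: blocks $a\not\sim c$ have vanishing sums on certain lines.** Put $Y=M(a)\cap M(c)$, $O=N(a)\cap N(c)$. By (9), $e^M_{ac}B=Be^N_{ac}=0$; taking adjoints, $B^*e^M_{ac}=0$, so $We^M_{ac}=BB^*e^M_{ac}=0$. Then (11) gives
$$Ae^M_{ac}=(s-1)e^M_{ac},\qquad Ge^M_{ac}=(s^2+s)e^M_{ac}.$$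
What is $G$ here? For $y\in Y$ the points $a,c,y$ are pairwise noncollinear, so the diagonal entry is $s+1$ by Lemma 5. For $y\sim y'$ in $Y$, $w(a,c,y,y')$ is the number of points of $O$ on the line $yy'$; it is $0$ or $1$, because points of $O$ are pairwise noncollinear. So $G=(s+1)I+C$, where $C(y,y')=1$ if $y\sim y'$ and the line $yy'$ meets $O$, and $0$ otherwise. Therefore $Ce^M_{ac}=(s^2-1)e^M_{ac}$, and $R:=A-C$ satisfies
$$Re^M_{ac}=-(s^2-s)\,e^M_{ac},\qquad R(y,y')=[\,y\sim y'\text{ and the line }yy'\text{ misses }O\,].$$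
Call a line that meets $Y$ but not $O$ an *$E$-line* of $(a,c)$. Let $y\in Y$. Its $s+1$ neighbors in $O$ are on different lines through $y$, so exactly $s+1$ of the $s^2+1$ lines through $y$ meet $O$, and $y$ is on exactly $s^2-s$ $E$-lines. If $\mathcal N$ is the incidence matrix of points of $Y$ versus $E$-lines, then $\mathcal N\mathcal N^T=(s^2-s)I+R$. So $\mathcal N\mathcal N^Te^M_{ac}=0$, hence $(\mathcal N^Te^M_{ac})^*(\mathcal N^Te^M_{ac})=0$ and $\mathcal N^Te^M_{ac}=0$. With adjoints:
$$a\not\sim c:\qquad\sum_{y'\in\ell\cap Y}e^M_{ac}(y',y)=0=\sum_{y'\in\ell\cap Y}e^M_{ac}(y,y')\quad\text{for every }E\text{-line }\ell\text{ and every }y\in Y.\tag{13}$$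
We recognize $E$-lines as follows. A line $\ell$ through a point of $Y$ contains neither $a$ nor $c$. Let $z=\mathrm{proj}_\ell(a)$ and $z'=\mathrm{proj}_\ell(c)$. Then $\ell$ meets $O$ iff $z=z'$. So $\ell$ is an $E$-line iff $z\ne z'$, and then $\ell\cap Y=\ell\setminus\{z,z'\}$.

## 10. The diagonal blocks are governed by one constant

For distinct points $z,z',x$ on one line put
$$D(z,z';x)=s^{-3}L_{zz'}(x,x)\ge0 .$$
By $\rho^2$, $e(z,x,z',x)=e(z',x,z,x)$, so $D$ is symmetric in $z,z'$. By (10), $T_x(z,z')=s^3D(z,z';x)$.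

**Step 12: the entries of $\tau_x$ in terms of $D$.** Let $p\ne p'$ in $M(x)$. Rotation gives $\tau_x(p,p')=e(x,p,x,p')=e(p,x,p',x)=e^M_{pp'}(x,x)$.

If $p\sim p'$, then by (12)
$$\tau_x(p,p')=D\big(p,p';\mathrm{proj}_{pp'}(x)\big).\tag{14}$$

If $p\not\sim p'$, let $\ell\ni x$ be any line with $z=\mathrm{proj}_\ell(p)\ne z'=\mathrm{proj}_\ell(p')$. Since $x\in M(p)\cap M(p')$, this is an $E$-line of $(p,p')$, and $z,z'\ne x$. By (13) with $y=x$,
$$\tau_x(p,p')=-\sum_{x'\in\ell\setminus\{x,z,z'\}}e(p,x,p',x').$$
For such $x'$ we have $x\sim x'$. The points $p,p'$ are in $M(x)\cap M(x')$, because their only collinear points on $\ell$ are $z$ and $z'$. So rotation, (12) for the pair $(x,x')$, and rotation again give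
$$e(p,x,p',x')=e(x,p',x',p)=s^{-3}L_{xx'}(z',z)=s^{-3}e(x,z',x',z)=s^{-3}e(z',x',z,x)=s^{-3}L_{z'z}(x',x).$$
The column sum $\sum_{x'\in\ell\setminus\{z,z'\}}L_{z'z}(x',x)$ is $0$, so the sum over $x'\ne x$ is $-L_{z'z}(x,x)$, and
$$\tau_x(p,p')=s^{-3}L_{z'z}(x,x)=D(z,z';x).\tag{15}$$
The left side does not depend on the line $\ell$. This is the transport between lines that was missing in Section 5.

**Step 13: $D(z,z';x)$ depends only on $x$.** Let $\ell_1\ne\ell_2$ be lines through $x$, and $z_i\ne z_i'$ in $\ell_i\setminus\{x\}$. We look for noncollinear $p,p'\in M(x)$ that project to $z_i$ and $z_i'$ on $\ell_i$, for both $i$. Now $z_1\not\sim z_2$, so $N(z_1)\cap N(z_2)$ has $s^2+1$ points; choose $p\ne x$ in it. If $p\sim x$, then $p,x,z_i$ are pairwise collinear, so $p\in\ell_1\cap\ell_2=\{x\}$, a contradiction. So $p\in M(x)$ and $\mathrm{proj}_{\ell_i}(p)=z_i$. Then $p,z_1',z_2'$ are pairwise noncollinear. By the same argument the $s^2$ points $p'\ne x$ of $N(z_1')\cap N(z_2')$ lie in $M(x)$, with $\mathrm{proj}_{\ell_i}(p')=z_i'$;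 in particular $p'\ne p$. By Lemma 5 at most $s+1$ of them are adjacent to $p$, and $s+1<s^2$ because $s\ge2$. Choose one with $p'\not\sim p$. By (15) for $\ell_1$ and for $\ell_2$,
$$D(z_1,z_1';x)=\tau_x(p,p')=D(z_2,z_2';x).$$
Two pairs on the same line through $x$ are compared through a pair on another line. So $D(z,z';x)=:d_x$ depends only on $x$.

**Step 14: $d_x$ is a constant $d$.** The block of $T_x$ on $\ell\setminus\{x\}$ has row sums $1$ and its off-diagonal entries equal $s^3d_x$, so $T_x(z,z)=1-(s-1)s^3d_x$ for $z\sim x$. By rotation $T_x(z,z)=e(x,z,x,z)=e(z,x,z,x)=T_z(x,x)=1-(s-1)s^3d_z$. As $s\ge2$, $d_x=d_z$ whenever $x\sim z$. Any two noncollinear points have a common neighbor, so the graph is connected, and $d_x=d$ for all $x$.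

**Step 15: the form of $\tau_x$.** Let $p\ne p'$ in $M(x)$. If $p\sim p'$, (14) gives $\tau_x(p,p')=d$. If $p\not\sim p'$, a line $\ell\ni x$ with $\mathrm{proj}_\ell(p)=\mathrm{proj}_\ell(p')$ carries a common neighbor of $x,p,p'$, and different lines carry different ones. By Lemma 5 there are only $s+1<s^2+1$ such lines, so (15) applies to some line and again $\tau_x(p,p')=d$. With $|M(x)|=s^4$ and row sums $1$ the diagonal entries are $1-(s^4-1)d$. Hence
$$\tau_x=\beta I+dJ,\qquad\beta=1-s^4d.\tag{16}$$

## 11. Ranks, and the coprimality of $s^2$ and $s^2+1$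

**Step 16: $e^M_{ac}$ is $\beta$ times a projection.** By (16), the element $e\Delta_M-\beta\Delta_M-d\,[a=c]\Delta_MJ\Delta_M$ of $\mathcal A$ vanishes in all blocks $(a,a)$. Multiply by $e$ and use (6): for $a\ne c$,
$$(e^M_{ac})^2=\beta\,e^M_{ac},\qquad\text{so}\qquad\mathrm{Tr}(e^M_{ac})=\beta\,\mathrm{rank}(e^M_{ac}).\tag{17}$$
(The eigenvalues of the self-adjoint matrix $e^M_{ac}$ are $0$ or $\beta$; if $\beta=0$, both sides are $0$.)

**Step 17: $d=0$.** Let $a\ne c$ and $x\in M(a)\cap M(c)$. By rotation $e^M_{ac}(x,x)=e(a,x,c,x)=e(x,a,x,c)=\tau_x(a,c)=d$. So every diagonal entry of $e^M_{ac}$ is $d$, and (17) computes $d$ from ranks in two ways.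

Fix a pair $a\sim c$. The matrix has size $(s-1)s^3$, by Step 10. Let $r_1$ be its rank. By (12), with $\pi$ surjective, $r_1$ is the rank of the $(s-1)\times(s-1)$ matrix $L_{ac}$, and $L_{ac}\mathbf1=0$; so $r_1\le s-2$. Fix a pair $a\not\sim c$. The matrix has size $s(s-1)(s^2+1)$ by Lemma 4; let $r_2$ be its rank. Then
$$(s-1)s^3\,d=\beta r_1,\qquad s(s-1)(s^2+1)\,d=\beta r_2 .$$
Suppose $d\ne0$. Then $\beta\ne0$ and $r_1>0$, and dividing the two equations gives $s^2r_2=(s^2+1)r_1$. As $\gcd(s^2,s^2+1)=1$, $s^2$ divides $r_1$. But $0<r_1\le s-2<s^2$, a contradiction. So $d=0$.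

**Step 18: $e=\sigma$.** A positive semidefinite matrix with zero diagonal is zero. For $a\ne c$ the matrix $e^M_{ac}$ is positive semidefinite with diagonal $d=0$, so $e^M_{ac}=0$. For $a\sim c$ the matrix $L_{ac}=e^N_{ac}$ is positive semidefinite with diagonal entries $L_{ac}(x,x)=s^3D(a,c;x)=s^3d=0$, so it vanishes; for $a\not\sim c$, $e^N_{ac}=0$ by (9). Hence $e_{ac}=0$ for all $a\ne c$.

In the blocks $(a,a)$: $\tau_a=I$ by (16). The off-diagonal entries of $T_a$ are $s^3d=0$ within a line and $0$ between different lines, and its diagonal entries are $1-(s-1)s^3d=1$, so $T_a=I$. And $e_{aa}(a,a)=1$. So $e_{aa}=I$.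

Therefore $\sigma=e\in\mathcal A$. By Lemma 7 all $u_{ij}$ commute, and $X$ has no quantum symmetry. With the 4-cycle of Section 1 for $s=1$, this proves Theorem 1. Since $\mathrm O^-(6,q)$ is the collinearity graph of a generalized quadrangle of order $(q,q^2)$ and $q\ge2$, it proves Corollary 2 as well. $\blacksquare$
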